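# Two-sided ideals of $U(\Bbbk[t]\partial)$ and the ascending chain condition

## 1. Symmetric polynomials in every number of variables, with two families of operators

Throughout, $\Bbbk$ is a field of characteristic zero, and $\rho\in\Bbbk[x]$ is a fixed monic polynomial. On a first pass take $\rho=1$.

For $n\ge 0$ let $\Lambda_n=\Bbbk[u_1,\dots,u_n]^{S_n}$, with $\Lambda_0=\Bbbk$. Put all of these together in one graded algebra
$$S=\bigoplus_{n\ge0}S^n,\qquad S^n=\Lambda_n,$$
where the product of $F\in\Lambda_n$ and $G\in\Lambda_m$ is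
$$F\cdot G=\mathrm{Sym}\big(F(u_1,\dots,u_n)\,G(u_{n+1},\dots,u_{n+m})\big)\in\Lambda_{n+m}, \tag{1.1}$$
and $\mathrm{Sym}$ is the average over $S_{n+m}$. This is the symmetric algebra of the vector space $\Bbbk[x]$: in characteristic zero, averaging identifies the $n$-th symmetric power of $V=\Bbbk[x]$ with the invariants of $V^{\otimes n}=\Bbbk[u_1,\dots,u_n]$, by
$$a_1\cdots a_n\mapsto\frac1{n!}\sum_{\sigma\in S_n}\prod_i a_i(u_{\sigma(i)}).$$
Write $b_j\in\Lambda_1$ for the monomial $u_1^j$. Then $S=\Bbbk[b_0,b_1,b_2,\dots]$ is a polynomial ring in infinitely many variables. For example $b_0b_2=\frac12(u_1^2+u_2^2)$ and $b_1^2=u_1u_2$. Note that $b_0$ is not the unit of $S$.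

Two families of operators act on $S$. For $f\in\rho\Bbbk[x]$ put
$$D_f=\sum_jf(u_j)\partial_j,\qquad \theta(f)=\frac{f\rho'}{\rho}-f'\in\Bbbk[x].$$
For $f\in\rho\Bbbk[x]$, $g\in\Bbbk[x]$ and $F\in\Lambda_n$ put
$$e_fF=D_fF+\sum_{j=1}^n\theta(f)(u_j)\,F,\qquad p_gF=\sum_{j=1}^n g(u_j)\,F. \tag{1.2}$$
Both are derivations of $S$. Indeed, the formulas in (1.2) make sense on all of $\Bbbk[u_1,\dots,u_{n+m}]$, commute with permutations of the variables, and satisfy the Leibniz rule on products $F(u_1,\dots,u_n)G(u_{n+1},\dots,u_{n+m})$. On $a\in\Lambda_1=\Bbbk[x]$ they are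
$$e_f(a)=fa'+\theta(f)a,\qquad p_g(a)=ga .$$
For $\rho=1$ we get $e_f(a)=fa'-f'a$, so $e_{x^i}(b_j)=(j-i)\,b_{i+j-1}$, while $p_{x^i}(b_j)=b_{i+j}$.

**Definition.** A subspace of $S$ is *$\mathfrak g$-stable* if it is stable under all $e_f$, $f\in\rho\Bbbk[x]$. It is *$L$-stable* if it is stable under all $e_f$ and all $p_g$, $g\in\Bbbk[x]$. We use the same words for other spaces that carry such operators.

For instance $\bigoplus_{n\ge1}S^n$ is an $L$-stable ideal. We record three consequences of the definition. Since $p_1$ is multiplication by $n$ on $S^n$, every $L$-stable subspace is graded. Since the power sums $\sum_ju_j^i$ generate $\Lambda_n$ in characteristic $0$, each component $J_n$ of an $L$-stable ideal $J$ is an ideal of the ring $\Lambda_n$ with its ordinary multiplication. Finally, sums and products of $L$-stable ideals are $L$-stable, because the operators are derivations.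

The two multiplications (the product of $S$, and the ordinary product inside one $\Lambda_n$) are linked by the following lemma.

**Lemma 1.** Let $F\in\Lambda_n$ and $K\in\Bbbk[u_1,\dots,u_{n+m}]$. Then $\mathrm{Sym}\big(F(u_1,\dots,u_n)K\big)\in(\Lambda_nF)\cdot S^m$. The same holds if $F$ is evaluated at any $n$ of the $n+m$ variables.

*Proof.* Average first over $S_n\times S_m$. This fixes $F(u_1,\dots,u_n)$ and replaces $K$ by an element of $\Bbbk[u]^{S_n\times S_m}=\Lambda_n\otimes\Lambda_m$, say $\sum_i\alpha_i(u_1,\dots,u_n)\beta_i(u_{n+1},\dots,u_{n+m})$. Averaging over $S_{n+m}$ then gives $\sum_i(\alpha_iF)\cdot\beta_i$ by (1.1). The last sentence holds because $\mathrm{Sym}$ does not change under relabeling. $\square$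

The operators $e_f$ encode the adjoint action of a Lie algebra, and the question of these notes is about ideals stable under the $e_f$ alone. The $p_g$ are an addition. With both families we can prove the ascending chain condition (ACC) by combinatorics, and the work is then to get rid of the $p_g$.

## 2. The Witt algebra, its enveloping algebra, and the chain condition

The one-sided Witt algebra $W_{-1}=\Bbbk[t]\partial$, $\partial=\frac d{dt}$, is the Lie algebra of derivations of $\Bbbk[t]$, with
$$[f\partial,g\partial]=(fg'-f'g)\partial .$$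
It has the basis $e_i=t^{i+1}\partial$, $i\ge-1$, with $[e_i,e_j]=(j-i)e_{i+j}$. Let $U(W_{-1})$ be its universal enveloping algebra. In plain words we ask: can there be an infinite strictly increasing chain of two-sided ideals in $U(W_{-1})$? Equivalently, is there a two-sided ideal that cannot be generated, as a two-sided ideal, by finitely many elements? The conjecture that neither happens is taken from Tuan Anh Pham and James Timmins, "The Kernel and Image of Orbit Homomorphisms for the Witt Algebra", arXiv:2510.00756 (2025). The conjecture is true, and the following holds.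

**Theorem 2.** Let $\operatorname{char}\Bbbk=0$, $0\ne\rho\in\Bbbk[t]$ and $\mathfrak g=\rho\,\Bbbk[t]\partial\subseteq\Bbbk[t]\partial$.

(a) Poisson ideals of $S(\mathfrak g)$ satisfy ACC.

(b) Two-sided ideals of $U(\mathfrak g)$ satisfy ACC; equivalently, every two-sided ideal is finitely generated as a two-sided ideal.

In particular, for $\rho=1$, two-sided ideals of $U(W_{-1})$ satisfy ACC.

Rescaling $\rho$ does not change $\mathfrak g$, so we keep $\rho$ monic. Recall that the Poisson bracket of $S(\mathfrak g)$ is the biderivation extending the Lie bracket. An ideal $I$ is a *Poisson ideal* if $\{S(\mathfrak g),I\}\subseteq I$. By the Leibniz rule it is enough that $\{\mathfrak g,I\}\subseteq I$, that is, that $I$ is stable under $\operatorname{ad}\mathfrak g$.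

Identify $\mathfrak g$ with $\Bbbk[x]$ by $\rho a\,\partial\leftrightarrow a$, so that $S(\mathfrak g)$ becomes the algebra $S$ of Section 1. For $f\in\rho\Bbbk[x]$,
$$[f\partial,\rho a\,\partial]=\big(f\rho a'+f\rho'a-f'\rho a\big)\partial=\rho\big(fa'+\theta(f)a\big)\partial .$$
So $\operatorname{ad}(f\partial)$ is the derivation $e_f$, and *Poisson ideal* means *$\mathfrak g$-stable ideal*. For $\rho=1$ the basis element $e_{j-1}$ of $W_{-1}$ is $b_j$.

**Lemma 3.** Theorem 2 follows from the statement
$$\text{graded }\mathfrak g\text{-stable ideals of }S\text{ satisfy ACC.} \tag{2.1}$$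

*Proof.* Let $I\subseteq U(\mathfrak g)$ be a two-sided ideal and let $U_{\le n}$ be the PBW filtration, whose associated graded algebra is $S$ by the PBW theorem. Then $\operatorname{gr}I=\bigoplus_n(I\cap U_{\le n}+U_{\le n-1})/U_{\le n-1}$ is a graded ideal of $S$. It is $\mathfrak g$-stable: if $v\in I\cap U_{\le n}$ has symbol $\bar v\in S^n$, then $[f\partial,v]\in I\cap U_{\le n}$ has symbol $e_f\bar v$. If $I\subseteq I'$ and $\operatorname{gr}I=\operatorname{gr}I'$, then $I=I'$: given $v\in I'\cap U_{\le n}$, some $w\in I\cap U_{\le n}$ has the same symbol in $S^n$, and $v-w\in I'\cap U_{\le n-1}$ lies in $I$ by induction on $n$. So a chain of two-sided ideals stabilizes once the chain of its associated graded ideals does. For a Poisson ideal of $S$ the same argument works with the ideal of top-degree forms, since the $e_f$ preserve degree. The equivalence of ACC with finite generation is the usual one: a chain stabilizes if its union is finitely generated, and an ideal that is not finitely generated gives a strictly increasing chain of finitely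 generated ones. $\square$

Since $S$ has infinitely many variables, Hilbert's basis theorem does not help directly: the ideals $(b_0)\subset(b_0,b_1)\subset\cdots$ never stabilize. The $e_f$ have to be used.

## 3. Degrees one and two by hand, and a $\mathfrak g$-stable ideal that is not $L$-stable

In this section $\rho=1$, and $I$ is a graded $\mathfrak g$-stable ideal.

*Degree one.* On $\Lambda_1=\Bbbk[x]$ we have $e_f=f\partial-f'$, hence
$$e_fe_g=fg\,\partial^2-f'g\,\partial-fg''+f'g'.$$
Take $\varphi\in\Bbbk[x]$ and expand $\varphi(x)(x-x')^2=\varphi x^2\otimes1-2\varphi x\otimes x'+\varphi\otimes x'^2$. We compute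
$$e_{\varphi x^2}e_1-2e_{\varphi x}e_x+e_{\varphi}e_{x^2}=-4\varphi. \tag{3.1}$$
To check: the $\partial^2$ coefficient is $\varphi x^2-2\varphi x^2+\varphi x^2=0$. The $\partial$ coefficient is minus $(\varphi x^2)'-2(\varphi x)'x+\varphi'x^2=0$. The terms $-fg''$ give $-2\varphi$, and the terms $f'g'$ give $-2(\varphi x)'+2x\varphi'=-2\varphi$. So *multiplication by any $\varphi$ is a combination of products of the $e_f$*. Therefore $I_1$ is an ideal of $\Bbbk[x]$. It is also stable under $e_1=\partial$, so if $I_1\ne0$ it contains a nonzero constant and $I_1=\Lambda_1$. Then $I\supseteq\bigoplus_{n\ge1}S^n$, and there are just two such ideals.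

*Degree two.* By (3.1), one may hope that graded $\mathfrak g$-stable ideals are automatically $L$-stable. Then we could add the $p_g$ for free. Let us see whether this is true. Put $\Delta=u_1-u_2$, so that $\Delta^2=2(b_0b_2-b_1^2)$. From (1.2),
$$e_f(\Delta^2)=\Delta^2\Big(2\,\frac{f(u_1)-f(u_2)}{u_1-u_2}-f'(u_1)-f'(u_2)\Big).$$
The bracket is symmetric and vanishes on $u_1=u_2$. It is therefore divisible by $\Delta$ with an antisymmetric quotient, hence divisible by $\Delta^2$. So $e_f(\Delta^2)\in\Delta^4\Lambda_2$; for example $e_{x^3}(\Delta^2)=-\Delta^4$. Also $\Delta^4\Lambda_2$ is stable under the $e_f$, because $D_f\Delta\in\Delta\,\Bbbk[u]$. Consequently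
$$\Bbbk\Delta^2\ \oplus\ \Delta^4\Lambda_2\ \oplus\ \bigoplus_{n\ge3}S^n$$
is a graded $\mathfrak g$-stable ideal. It is not $L$-stable, because $p_x\Delta^2=(u_1+u_2)\Delta^2$ is not in it. So the hope fails, and it fails at a precise place: $\Delta^2\Lambda_2/\Delta^4\Lambda_2\cong\Bbbk[v]$ (restrict $F/\Delta^2$ to $u_1=u_2=v$), and $e_f$ acts there as $f\partial_v$, which kills the constants. We will see in Section 5 that for operators $f\partial+\lambda f'$ the analogue of (3.1) has the constant $2\lambda(1-\lambda)$, which is $-4$ for $\lambda=-1$ and vanishes exactly for $\lambda\in\{0,1\}$.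

*One degree at a time.* A second attempt is to study each component $I_n\subseteq\Lambda_n$ on its own. This can be done: Corollary 7 below (with $\mathbf A=\Bbbk$, $\varpi=x^2\rho$) shows that in a chain $I^{(1)}\subseteq I^{(2)}\subseteq\cdots$ the components of each fixed degree $n$ stabilize. But the index at which degree $n$ stabilizes may depend on $n$, and fixed-degree information gives no bound that is uniform in $n$.

The proof combines the two attempts. For $L$-stable ideals, all degrees are controlled at once by a theorem of Cohen on symmetric ideals (Section 4). For $\mathfrak g$-stable ideals we do noetherian induction on an $L$-stable ideal $J$ contained in all members of the chain. In $S/J$ we find a nonzero $L$-stable submodule $M$ on which a finitely generated commutative algebra $A$ acts, and $M$ is generated over $A$ by elements coming from *one* degree $k$. So the unbounded number of variables is absorbed in the noetherian ring $A$, and a chain condition in $k$ variables over $A$ (Section 6) suffices.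

## 4. ACC for $L$-stable ideals from Higman's lemma

Recall that a quasi-order is a *well-quasi-order* if in every infinite sequence $m_1,m_2,\dots$ there are $i<j$ with $m_i\preceq m_j$; then every ascending chain of up-sets stabilizes. By Dickson's lemma the componentwise order on pairs of non-negative integers is a well-quasi-order. Higman's lemma says that finite words over a well-quasi-ordered alphabet are well-quasi-ordered by embedding: $w_1\cdots w_p\preceq w'_1\cdots w'_q$ if there is a strictly increasing $\pi:\{1,\dots,p\}\to\{1,\dots,q\}$ with $w_i\preceq w'_{\pi(i)}$ for all $i$. For example $(1,0)(0,2)$ embeds in $(1,1)(0,0)(3,2)$ by $\pi(1)=1$, $\pi(2)=3$.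

**Proposition 4.** $L$-stable ideals of $S$ satisfy ACC.

*Proof.* Let $\mathcal P=\Bbbk[t_i,z_i:i\ge1]$, with permutations of $\mathbb N=\{1,2,\dots\}$ acting on the indices.

**Step 1: $\mathrm{Sym}(\mathbb N)$-stable ideals of $\mathcal P$ satisfy ACC (Cohen).** Order the variables $z_1<t_1<z_2<t_2<\cdots$ and compare two monomials by the exponents at the largest variable where they differ. This order is compatible with multiplication. It is a well-order: a descending sequence involves only variables not exceeding the largest variable of its first term, hence finitely many, and lexicographic orders in finitely many variables are well-orders. It is preserved by strictly increasing maps $\pi:\mathbb N\to\mathbb N$ of indices.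

Let $K$ be a $\mathrm{Sym}(\mathbb N)$-stable ideal. It is stable under such $\pi$, because on a given polynomial, which involves finitely many indices, $\pi$ agrees with a permutation. So the set $\mathrm{in}(K)$ of leading monomials is closed under multiplication by monomials and under all $\pi$. That is, it is an up-set for the relation $m\preceq m'$ defined by: $\pi(m)$ divides $m'$ for some $\pi$. View a monomial as the word whose $i$-th letter is the pair of exponents of $z_i,t_i$. An embedding of words extends to a strictly increasing map $\mathbb N\to\mathbb N$, so by Higman's lemma $\preceq$ is a well-quasi-order. Hence in a chain of $\mathrm{Sym}(\mathbb N)$-stable ideals the sets of leading monomials stabilize. If $K\subseteq K'$ and $\mathrm{in}(K)=\mathrm{in}(K')$, then $K=K'$: otherwise take an element of $K'\setminus K$ with smallest leading monomial and subtract an element of $K$ with the same leading term.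

**Step 2: encode an $L$-stable ideal $J$ in $\mathcal P$.** Let $\mathfrak K(J)\subseteq\mathcal P$ be the ideal generated by all
$$z_{i_1}\cdots z_{i_n}f(t_{i_1},\dots,t_{i_n}),\qquad n\ge0,\ i_1,\dots,i_n\text{ distinct},\ f\in J_n .$$
It is $\mathrm{Sym}(\mathbb N)$-stable and monotone in $J$. For example, if $J$ is the ideal of $S$ generated by $b_2,b_3,\dots$, then $J_n$ consists of the symmetric polynomials in which every monomial has some exponent $\ge2$, and $\mathfrak K(J)$ is generated by the $z_it_i^2$.

**Step 3: $J$ can be recovered from $\mathfrak K(J)$.** We claim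
$$J_n=\{f\in\Lambda_n:\ z_1\cdots z_nf(t_1,\dots,t_n)\in\mathfrak K(J)\}.$$
The inclusion $\subseteq$ is clear. Conversely, write $z_1\cdots z_nf$ as a $\mathcal P$-combination of generators $\prod_{i\in T_\alpha}z_i\cdot f_\alpha(t_{T_\alpha})$. Take the part of $z$-multidegree $z_1\cdots z_n$: only terms with $T_\alpha\subseteq\{1,\dots,n\}$ contribute. Then put $t_i=0$ for $i>n$. We obtain
$$f=\sum_\alpha\beta_\alpha f_\alpha(t_{T_\alpha}),\qquad T_\alpha\subseteq\{1,\dots,n\},\ f_\alpha\in J_{|T_\alpha|},\ \beta_\alpha\in\Bbbk[t_1,\dots,t_n].$$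
Apply $\mathrm{Sym}$, which fixes $f$. By Lemma 1, $f\in\sum_\alpha(\Lambda_{|T_\alpha|}f_\alpha)\cdot S^{n-|T_\alpha|}$. Here $\Lambda_{|T_\alpha|}f_\alpha\subseteq J_{|T_\alpha|}$, because $J$ is $L$-stable. So $f\in J_n$.

Now a chain of $L$-stable ideals $J$ gives a chain of ideals $\mathfrak K(J)$, which stabilizes by Step 1. By Step 3 all components $J_n$ are then constant from the same index on. $\square$

The $p_g$ were used in one place only: $\Lambda_{|T|}f_\alpha\subseteq J_{|T|}$. This is what fails for the ideal of Section 3.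

## 5. Multiplication operators from products of Lie algebra operators

We now generalize (3.1) to several variables and arbitrary weights.

**Definition.** For $\lambda\in\Bbbk^k$ the *density module* $N(\lambda)$ is $\Bbbk[u_1,\dots,u_k]$ with the operators
$$E_f=\sum_{j=1}^k\big(f(u_j)\partial_j+\lambda_jf'(u_j)\big),\qquad f\in\Bbbk[x].$$

For example, on $N(0)$ with $k=1$ we have $E_f=f\partial$, and the constants are stable; on $N(1)$ we have $E_f=\partial\circ f$. Two facts will be used constantly. First, for $\varphi\in\Bbbk[u]$, $E_f(\varphi n)=D_f(\varphi)n+\varphi E_fn$. Second, the map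
$$\Lambda_k\to N(-1,\dots,-1),\qquad F\mapsto\prod_j\rho(u_j)\,F \tag{5.1}$$
is injective and intertwines $e_f$ with $E_f$ for $f\in\rho\Bbbk[x]$, because
$$\Big(f(u_j)\partial_j-f'(u_j)\Big)\rho(u_j)F=\rho(u_j)\Big(f(u_j)\partial_j+\big(\tfrac{f\rho'}\rho-f'\big)(u_j)\Big)F .$$

In one variable with $\lambda\in\{0,1\}$ no nonzero multiplication operator lies in the algebra without unit generated by the $E_f$. For $\lambda=0$ every element of this algebra kills $1$. For $\lambda=1$ every element has the form $\partial\circ P$ with a differential operator $P$; writing $P=\sum_i\partial^i\circ p_i$ (this form is unique), $\partial\circ P$ has no $\partial^0$ term, so it is not a nonzero multiplication. The next lemma says what remains true when no weight is $0$. At weight $1$ we accept $\partial\circ(\text{multiplication})$.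

**Lemma 5.** Let $0\ne\varrho\in\Bbbk[x]$ and $\lambda\in\Bbbk^k$ with no $\lambda_j=0$. Put $X=\{j:\lambda_j=1\}$, $H=S_X\times S_{X^c}\subseteq S_k$, $\partial_X=\prod_{j\in X}\partial_j$, $c_j=1$ for $j\in X$, $c_j=2$ for $j\notin X$, $\nu=2k+2$, and
$$\Omega=\prod_j\varrho(u_j)^{c_j}\prod_{i<j}(u_i-u_j)^{\nu c_ic_j}\in\Bbbk[u]^H .$$
For every $\varphi\in\Bbbk[u]^H$ the operator $\partial_X\circ(\Omega\varphi)$ on $N(\lambda)$ lies in the algebra generated by the $E_f$, $f\in\varrho\Bbbk[x]$.

*Proof.* $\Omega$ is $H$-invariant because $\nu$ is even.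

**Step 1: set up a generating device.** Take one variable $x_i$ for each $i\in X$ and a pair $x_i,x_i'$ for each $i\notin X$. In all there are $R=|X|+2|X^c|\le2k<\nu$ variables. List them in a fixed order with $x_i$ before $x_i'$. For a polynomial $p$ in these variables let $E(p)$ be the linear extension of
$$f_1\otimes\cdots\otimes f_R\mapsto E_{f_1}\cdots E_{f_R}.$$
Write $E_f=\sum_jE_f^{(j)}$ with $E_f^{(j)}=f(u_j)\partial_j+\lambda_jf'(u_j)$. Operators with different upper index commute. Expanding, $E(p)=\sum_\tau E_\tau(p)$ over all maps $\tau$ from the variables to the points $\{1,\dots,k\}$. Here $E_\tau(f_1\otimes\cdots\otimes f_R)$ is the product over the points $j$ of the ordered products of the $E_{f_i}^{(j)}$ over the variables sent to $j$.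

**Step 2: choose $p$ so that most $\tau$ contribute nothing.** Put
$$p=\varphi(x_1,\dots,x_k)\prod_{i\notin X}(x_i-x_i')^2\prod_{\text{other pairs }\{v,w\}}(v-w)^\nu\prod_{\text{all variables }v}\varrho(v).$$
Each factor $E_f^{(j)}$ spends one derivative, either on a function $f_i$ or on the argument. So, after all $\partial_j$ are moved to the right, the coefficients of $E_\tau(p)$ are combinations of partial derivatives of $p$ of total order $\le R$, restricted to (variable) $=u_{\tau(\text{variable})}$. If $\tau$ identifies two variables $v,w$ that do not form a pair $\{x_i,x_i'\}$, then $E_\tau(p)=0$, since $(v-w)^\nu\mid p$ and $\nu>R$. Otherwise all nonempty fibers of $\tau$ are singletons or pairs $\{x_i,x_i'\}$. Their number is at least $R-|X^c|=k$ and at most $k$, hence exactly $k$. So every pair is sent to one point, and $\tau$ comes from a bijection $\sigma\in S_k$, $\sigma(i)=\tau(x_i)$.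

**Step 3: compute one fiber.** Write $p=\prod_{i\notin X}(x_i-x_i')^2\cdot P$ and expand $P$ into a sum of products $\prod_jP_j$, where $P_j$ involves only the variables in the fiber over $j$. It suffices to compute the contribution of each fiber. For a pair at a point of weight $\lambda$,
$$(f\partial+\lambda f')(g\partial+\lambda g')=fg\,\partial^2+\big((1+\lambda)fg'+\lambda f'g\big)\partial+\lambda fg''+\lambda^2f'g'.$$
Extend this bilinearly to $(x-x')^2P_j(x,x')$ and restrict to $x=x'=u$. The terms from $fg,fg',f'g$ give $0$; $fg''$ becomes $\partial_{x'}^2$ and gives $2P_j(u,u)$; $f'g'$ becomes $\partial_x\partial_{x'}$ and gives $-2P_j(u,u)$. The fiber contributes multiplication by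
$$2\lambda(1-\lambda)\,P_j(u,u).$$
This is zero if $\lambda=1$, that is, if the point lies in $X$. So only those $\sigma$ contribute that send $X^c$ into $X^c$, i.e. $\sigma\in H$. For $\sigma\in H$ a single variable $x_i$, $i\in X$, sits at a point $j\in X$ of weight $1$ and contributes $P_j(u_j)\partial_j+P_j'(u_j)=\partial_j\circ P_j(u_j)$.

**Step 4: assemble.** The contributions of the pairs are multiplications by functions of the $u_j$, $j\notin X$, and commute with $\partial_X$. So for $\sigma\in H$ we get $E_\tau(p)=\kappa\,\partial_X\circ P|$, where $P|$ is $P$ with $x_i$ and $x_i'$ replaced by $u_{\sigma(i)}$, and $\kappa=\prod_{j\notin X}2\lambda_j(1-\lambda_j)$. Since $c_{\sigma(i)}=c_i$ and $\nu$ is even, the last two products in the definition of $p$ become $\Omega$: there are $c_ic_j$ pairs of variables over the points $i\ne j$, and $c_j$ variables over $j$. And $\varphi(u_{\sigma(1)},\dots,u_{\sigma(k)})=\varphi$. Summing over $\sigma\in H$,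
$$E(p)=\kappa\,|H|\;\partial_X\circ(\Omega\varphi),\qquad\kappa\ne0,$$
because $\lambda_j\notin\{0,1\}$ for $j\notin X$. Finally, $p$ is divisible by $\prod_v\varrho(v)$, so it is a combination of tensors of elements of $\varrho\Bbbk[x]$, and $E(p)$ lies in the algebra generated by the $E_f$, $f\in\varrho\Bbbk[x]$. $\square$

For $k=1$, $\lambda=-1$, $\varrho=1$ this is (3.1).

## 6. A fixed number of variables over a noetherian ring

**Proposition 6.** Let $s\ge2$, $k\ge0$, $\lambda\in\Bbbk^k$, and let $\mathbf A$ be a commutative noetherian $\Bbbk$-algebra. The $\mathbf A$-submodules of $\mathbf A\otimes N(\lambda)$ stable under all $E_f$, $f\in x^s\Bbbk[x]$, satisfy ACC.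

*Proof.* In this proof "submodule", "equivariant" and "noetherian" refer to the structure given by $\mathbf A$ and the $E_f$, $f\in x^s\Bbbk[x]$. As usual, noetherianity passes to submodules, quotients, extensions and finite sums. We induct on $k$. For $k=0$ the submodules are the ideals of $\mathbf A$. Let $k\ge1$ and $N=N(\lambda)$.

**Step 0: quotients by products of linear forms are noetherian.** Let $\Omega$ be a product of powers of linear forms $u_i$, $u_i-u_j$, let $q\ge1$ and $\mu\in\Bbbk^k$. We claim that $\mathbf A\otimes(N(\mu)/\Omega^qN(\mu))$ is noetherian. For $f\in x^s\Bbbk[x]$, $D_f$ maps each such form $l$ into $l\,\Bbbk[u]$, so each $l^aN(\mu)$ is a submodule. Write $\Omega^q=\prod_il_i^{c_i}$ up to sign with pairwise non-associate forms $l_i$. As $\Bbbk[u]$ is a unique factorization domain, $\Omega^q\Bbbk[u]=\bigcap_il_i^{c_i}\Bbbk[u]$. Hence $N(\mu)/\Omega^qN(\mu)$ embeds equivariantly in $\bigoplus_iN(\mu)/l_i^{c_i}N(\mu)$, and $\mathbf A\otimes-$ is exact. Filter $N(\mu)/l^cN(\mu)$ by the subquotients $l^aN(\mu)/l^{a+1}N(\mu)\cong\Bbbk[u]/(l)$.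 Since $E_f(l^an)=l^a\big(E_fn+a\frac{D_fl}{l}n\big)$, we can read off the action.

If $l=u_i-u_j$, then $\frac{D_fl}{l}=\frac{f(u_i)-f(u_j)}{u_i-u_j}\equiv f'(v)$ modulo $l$, where $u_i=u_j=v$, and $f(u_i)\partial_i+f(u_j)\partial_j$ induces $f(v)\partial_v$ on $\Bbbk[u]/(l)$. So the subquotient is an $N(\mu')$ in $k-1$ variables, with weight $\mu_i+\mu_j+a$ at the merged point. If $l=u_i$, then $\frac{D_fl}{l}=f(u_i)/u_i$, $f(u_i)$ and $f'(u_i)$ all lie in $l\,\Bbbk[u]$, because $s\ge2$. So the subquotient is $N(\mu\text{ without }\mu_i)$. In both cases the induction hypothesis applies.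

**Step 1: remove the weights $0$.** Let $X_0=\{j:\lambda_j=0\}$. Since $\partial(f\,\partial z)=f\,\partial(\partial z)+f'\,\partial z$, the map $\partial_{X_0}=\prod_{j\in X_0}\partial_j:N(\lambda)\to N(\lambda')$ is equivariant, where $\lambda'$ is $\lambda$ with the zeros replaced by $1$. It is surjective in characteristic $0$. Its kernel is spanned by the monomials with exponent $0$ at some index in $X_0$, so it is $\sum_{j\in X_0}\ker\partial_j$; and $\ker\partial_j\cong N(\lambda\text{ without }\lambda_j)$, because at the index $j$ the weight is $0$ and $\partial_j$ acts as $0$. By induction the kernel, tensored with $\mathbf A$, is a finite sum of noetherian submodules. So it suffices to treat $\lambda'$, and we may assume that no $\lambda_j$ is $0$.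

**Step 2: compare a submodule with the module it generates over invariant polynomials.** Use Lemma 5 with $\varrho=x^s$ and its $X,H,\Omega$. Let $I_1\subseteq I_2\subseteq\cdots$ be submodules of $\mathbf A\otimes N=\mathbf A[u]$. The ring $\mathcal R=\mathbf A\otimes\Bbbk[u]^H$ is noetherian and $\mathbf A[u]$ is a finite $\mathcal R$-module. So there are $i_0$ and $Y$ with $\mathcal RI_i=Y$ for $i\ge i_0$. Since $E_f(\varphi x)=D_f(\varphi)x+\varphi E_fx$ and $D_f(\Bbbk[u]^H)\subseteq\Bbbk[u]^H$, $Y$ is a submodule. Applying Lemma 5 to elements of $I_i$ gives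
$$\partial_X(\Omega Y)\subseteq I_i\subseteq Y\qquad(i\ge i_0).$$
So it suffices to show that $\partial_X(\Omega Y)$ is a submodule and that $Y/\partial_X(\Omega Y)$ is noetherian.

Let $\lambda^0$ be $\lambda$ with the weights on $X$ replaced by $0$. The action on $N(\lambda^0)$ differs from that on $N(\lambda)$ by multiplication by $\sum_{j\in X}f'(u_j)\in\Bbbk[u]^H$. Moreover $D_f\Omega\in\Omega\,\Bbbk[u]^H$: the quotient $D_f\Omega/\Omega$ is a polynomial since $D_fl\in l\,\Bbbk[u]$ for each linear factor $l$, and it is $H$-invariant. Hence $\Omega Y$ is a submodule of $\mathbf A\otimes N(\lambda^0)$. As in Step 1, $\partial_X:\mathbf A\otimes N(\lambda^0)\to\mathbf A\otimes N(\lambda)$ is equivariant and surjective. So $\partial_X(\Omega Y)$ is a submodule. Let $Z=\partial_X^{-1}(Y)$, which contains $\Omega Y$. Then $\partial_X$ maps $Z$ onto $Y$, so $Y/\partial_X(\Omega Y)$ is a quotient of $Z/\Omega Y$. We claim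
$$Z\cap\Omega^q\mathbf A[u]\subseteq\Omega Y\quad\text{for some }q. \tag{6.1}$$
Given (6.1), $Z/\Omega Y$ is a quotient of $Z/(Z\cap\Omega^q\mathbf A[u])$, which embeds in $\mathbf A\otimes(N(\lambda^0)/\Omega^qN(\lambda^0))$, and this is noetherian by Step 0.

**Step 3: localize in order to prove (6.1).** Let $O=\Bbbk[u][\Omega^{-1}]$; all $u_i$ and all $u_i-u_j$ ($i\ne j$) are units of $O$. Let $Y'=Y[\Omega^{-1}]\subseteq\mathbf A\otimes O$. It is a module over $\mathbf A\otimes O^H$, as $O^H=\Bbbk[u]^H[\Omega^{-1}]$, and it is stable under all $E_f$, $f\in x^s\Bbbk[x]$. The $\mathcal R$-submodules $\{n\in\mathbf A[u]:\Omega^bn\in Y\}$ increase with $b$ and have union $Y'\cap\mathbf A[u]$. Since $\mathbf A[u]$ is a noetherian $\mathcal R$-module, $Y'\cap\mathbf A[u]=\{n:\Omega^bn\in Y\}$ for some $b$. Put $q=b+1$ and let $z=\Omega^qw\in Z$ with $w\in\mathbf A[u]$. If $z\in Y'$, then $w\in Y'\cap\mathbf A[u]$, so $z=\Omega\cdot(\Omega^bw)\in\Omega Y$. It remains to show $z\in Y'$.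

One difficulty is left: $Y$ is a module over $H$-invariant polynomials only, not an ideal. For instance $\Lambda_2\subseteq N(-1,-1)$ is stable under the $E_f$ and under $\Lambda_2$, but not under $u_1$. To get an honest $O$-module we record all $H$-conjugates at once. Let $\sigma\in H$ act $\mathbf A$-linearly on $\mathbf A\otimes O$ by $\sigma u_j=u_{\sigma(j)}$. For $y\in\mathbf A\otimes O$ let $\hat y=(\sigma y)_{\sigma\in H}\in O\otimes V$, where $V=\mathbf A^H$ is the space of functions $H\to\mathbf A$. Let $\mathcal Y=O\cdot\{\hat y:y\in Y'\}\subseteq O\otimes V$.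

**Step 3a: $\mathcal Y$ is stable under each $\partial_j$ (acting on the factor $O$).** Let $\nabla_f$ act on the component $\sigma$ of $O\otimes V$ by $D_f+\sum_i\lambda_if'(u_{\sigma(i)})$. Since $D_f$ commutes with $\sigma$, we have $\nabla_f\hat y=\widehat{E_fy}$ and $\nabla_f(o\hat y)=D_f(o)\hat y+o\,\widehat{E_fy}$. So $\nabla_f\mathcal Y\subseteq\mathcal Y$ for $f\in x^s\Bbbk[x]$. Now choose $F=\sum_dc_dx^d\in x^sO[x]$ with
$$F(u_i)=\delta_{ij},\qquad F'(u_i)=0\qquad\text{for all }i.$$
For this put $g=x^s\prod_{i\ne j}(x-u_i)^2$, for which $g(u_j)$ is a unit of $O$, and take $F=g\cdot(\alpha+\beta(x-u_j))$ with $\alpha=g(u_j)^{-1}$, $\beta=-\alpha\,g'(u_j)\,g(u_j)^{-1}$: then $F(u_j)=1$, $F'(u_j)=g'(u_j)\alpha+g(u_j)\beta=0$, and for $i\ne j$ both $g$ and $g'$ vanish at $u_i$. The operator $\sum_dc_d\nabla_{x^d}$ preserves $\mathcal Y$, and on the component $\sigma$ it is $\sum_iF(u_i)\partial_i+\sum_i\lambda_iF'(u_{\sigma(i)})=\partial_j$.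

**Step 3b: $\mathcal Y=O\otimes\mathfrak b$, where $\mathfrak b=\{v\in V:1\otimes v\in\mathcal Y\}$.** The inclusion $\supseteq$ is clear. Let $v\in\mathcal Y$. Multiplying by a power of the unit $\Omega$, assume $v=\sum_\alpha u^\alpha\otimes v_\alpha$ is polynomial. If $v_\alpha\ne0$ and $|\alpha|$ is maximal, then $\partial^\alpha v=\alpha!\,(1\otimes v_\alpha)$, so $v_\alpha\in\mathfrak b$ by Step 3a. Subtract $u^\alpha\otimes v_\alpha\in\mathcal Y$ and induct on the number of terms.

**Step 3c: if $y\in\mathbf A\otimes O$ and $\hat y\in\mathcal Y$, then $y\in Y'$.** Write $\hat y=\sum_io_i\hat y_i$ with $y_i\in Y'$, that is, $\sigma y=\sum_io_i\,\sigma y_i$ for all $\sigma\in H$. Then $y=\sum_i\sigma^{-1}(o_i)\,y_i$ for every $\sigma$. Averaging over $\sigma$ gives $y\in O^HY'=Y'$.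

**Step 3d: $z\in Y'$.** As $\sigma X=X$ for $\sigma\in H$, we have $\partial_X\hat z=\widehat{\partial_Xz}$. This lies in $\mathcal Y=O\otimes\mathfrak b$, because $\partial_Xz\in Y$. Let $\zeta$ be the image of $\hat z$ in $\Bbbk[u]\otimes V/\mathfrak b\subseteq O\otimes V/\mathfrak b$. Then $\partial_X\zeta=0$. The entries $\sigma z=\Omega^q\,\sigma w$ of $\hat z$ are divisible by $\Omega$, hence by $\prod_ju_j$, so all monomials occurring in $\zeta$ have all exponents $\ge1$. On the span of such monomials $\partial_X$ is injective, since it sends distinct monomials to nonzero multiples of distinct monomials. So $\zeta=0$, hence $\hat z\in O\otimes\mathfrak b=\mathcal Y$, and $z\in Y'$ by Step 3c. This proves (6.1) and the proposition. $\square$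

In the application the polynomials $f$ will have coefficients in $\mathbf A$ and will be multiples of a fixed monic polynomial. Passing to leading forms reduces this to powers of $x$.

**Corollary 7.** Let $\mathbf A$ be a commutative noetherian $\Bbbk$-algebra and $\varpi\in\mathbf A[x]$ monic of degree $D\ge2$. The $\mathbf A$-submodules of $\mathbf A[u_1,\dots,u_k]$ stable under the $\mathbf A$-linear operators $\sum_j(f(u_j)\partial_j-f'(u_j))$, $f\in\varpi\mathbf A[x]$, satisfy ACC.

*Proof.* For such a submodule $I$ let $LF(I)=\bigoplus_dLF(I)_d$, where $LF(I)_d$ is the set of degree-$d$ components (total degree in $u$) of the elements of $I$ of degree $\le d$. It is an $\mathbf A$-submodule. Let $v\in I$ have degree $\le d$ and degree-$d$ component $v_d$. The operator for $f=\varpi x^c=x^{D+c}+(\text{lower})$ maps $v$ to an element of $I$ of degree $\le d+D+c-1$, whose component in that degree is $E_{x^{D+c}}v_d$, where $E$ refers to $N(-1,\dots,-1)$. So $LF(I)$ is a submodule of $\mathbf A\otimes N(-1,\dots,-1)$ stable under $E_f$ for $f\in x^D\Bbbk[x]$.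 If $I\subseteq I'$ and $LF(I)=LF(I')$, then $I=I'$ by induction on degree. Apply Proposition 6 with $s=D$. $\square$

## 7. The ideals $Q(n,r)$ and the rank ideals $P_\ell$

We need to know what a nonzero $\mathfrak g$-stable ideal contains. Let $\Delta_n=\prod_{i<j}(u_i-u_j)$ and $\delta_n=\Delta_n\prod_j\rho(u_j)$.

**Definition.** For even $r\ge2$ and $n\ge0$ let $Q(n,r)$ be the ideal of $S$ generated by $\delta_n^r\Lambda_n\subseteq S^n$. In particular $Q(0,r)=S$.

It is nonzero. It is $L$-stable: for $f\in\rho\Bbbk[x]$ we have $D_f(\delta_n^r)\in\delta_n^r\Lambda_n$, since $D_f$ sends $u_i-u_j$ and $\rho(u_j)$ to multiples of themselves and the quotient is symmetric. So the generating space is stable under $e_f$ and $p_g$. For $\rho=1$, $Q(1,r)=\bigoplus_{n\ge1}S^n$ and $Q(2,2)$ is generated by $\Delta_2^2\Lambda_2$.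

**Lemma 8.** Every nonzero graded $\mathfrak g$-stable ideal $I$ of $S$ contains some $Q(n,r)$ with $n\ge1$.

*Proof.* If $I_0\ne0$, then $I=S$. Otherwise choose $n\ge1$ with $I_n\ne0$.

**Step 1: multiplications.** Apply Lemma 5 with $k=n$, $\lambda=(-1,\dots,-1)$, $\varrho=\rho$. Then $X=\emptyset$, $H=S_n$, and $\Omega=\prod_j\rho(u_j)^2\,\Delta_n^{4\nu}$. Transported along (5.1), which commutes with multiplications, it gives $\Omega\Lambda_nI_n\subseteq I_n$.

**Step 2: the ideal $Y=\Lambda_nI_n$ of $\Lambda_n$ contains a power of $\delta_n$.** $Y$ is stable under the $e_f$, hence under the $D_f=e_f-\sum_j\theta(f)(u_j)$, $f\in\rho\Bbbk[x]$. Let $O=\Bbbk[u][\delta_n^{-1}]$. The nonzero ideal $OY$ of $O$ is stable under the $D_f$. Therefore it is stable under $\partial_j=\sum_iF(u_i)\partial_i$, where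
$$F=\frac{\rho(x)\prod_{i\ne j}(x-u_i)}{\rho(u_j)\prod_{i\ne j}(u_j-u_i)}\in\rho\,O[x],\qquad F(u_i)=\delta_{ij}.$$
As $OY$ contains a nonzero polynomial, differentiating shows that it contains $1$. So $\delta_n^r\in\Bbbk[u]Y$ for some even $r\ge2$. As $r$ is even, $\delta_n^r$ is symmetric, and averaging over $S_n$ gives $\delta_n^r\in\Lambda_nY=Y$.

**Step 3: conclusion.** $\Omega\delta_n^r\Lambda_n\subseteq\Omega Y\subseteq I_n$, and $\delta_n^{4\nu}\in\Omega\Lambda_n$. So $Q(n,r+4\nu)\subseteq I$. $\square$

**Definition.** For $\ell\ge0$ let $T_\ell=\Bbbk[t_1,\dots,t_\ell,y_1,\dots,y_\ell]$, let $\psi_\ell:S\to T_\ell$ be the algebra map with $a\mapsto\sum_iy_ia(t_i)$ for $a\in\Bbbk[x]=\Lambda_1$, and let $P_\ell=\ker\psi_\ell$.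

For $F\in\Lambda_d$,
$$\psi_\ell(F)=\sum_{i_1,\dots,i_d}y_{i_1}\cdots y_{i_d}\,F(t_{i_1},\dots,t_{i_d}). \tag{7.1}$$
So $P_\ell$ is a graded prime ideal. As $F$ is symmetric and $\operatorname{char}\Bbbk=0$, comparing coefficients of $y$-monomials shows that $F\in P_\ell$ if and only if $F(t_{i_1},\dots,t_{i_d})=0$ for all $i_1,\dots,i_d\in\{1,\dots,\ell\}$. In particular $P_\ell\cap S^0=0$ and $P_0=\bigoplus_{n\ge1}S^n$. For example, $P_1\cap\Lambda_2$ consists of the symmetric polynomials vanishing on the diagonal, so it is $\Delta_2^2\Lambda_2$. In general $P_\ell$ contains the $(\ell+1)\times(\ell+1)$ determinant $\det(b_{i+j})_{0\le i,j\le\ell}$: its image under $\psi_\ell$ is the determinant of $\big(\sum_my_mt_m^{i+j}\big)$, a sum of $\ell$ matrices of rank at most $1$.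

The ideal $P_\ell$ is $L$-stable. Define derivations of $T_\ell$ by
$$\varepsilon_f(t_i)=f(t_i),\quad\varepsilon_f(y_i)=\theta(f)(t_i)\,y_i\quad(f\in\rho\Bbbk[x]);\qquad p_g(t_i)=0,\quad p_g(y_i)=g(t_i)\,y_i\quad(g\in\Bbbk[x]).$$
On generators, $\varepsilon_f\big(\sum_iy_ia(t_i)\big)=\sum_iy_i\big(fa'+\theta(f)a\big)(t_i)$, and similarly for $p_g$. So $\psi_\ell e_f=\varepsilon_f\psi_\ell$ and $\psi_\ell p_g=p_g\psi_\ell$.

**Lemma 9.** (a) If $F\in P_\ell\cap\Lambda_d$, $K$ is a commutative $\Bbbk$-algebra and $q\in K[x]$ is monic of degree $\ell$, then $F$ lies in the ideal $(q(x_1),\dots,q(x_d))$ of $K[x_1,\dots,x_d]$.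

(b) $Q(n-1,r)\cdot P_\ell\subseteq Q(n,r)$ for $n\ge1$ and $\ell=r(n-1+\deg\rho)$. Hence $Q(n,r)\supseteq\prod_{j=1}^nP_{r(j-1+\deg\rho)}$.

*Proof.* (a) For $\ell=0$ we have $q=1$, and either $d\ge1$ or $F=0$. Let $\ell\ge1$. By specialization we may take the universal case $K=\Bbbk[c_1,\dots,c_\ell]=\Bbbk[t_1,\dots,t_\ell]^{S_\ell}$ and $q=x^\ell+c_1x^{\ell-1}+\cdots+c_\ell=\prod_i(x-t_i)$. Dividing successively by the monic polynomials $q(x_i)$, we see that $F$ is congruent to some $\bar r\in K[x_1,\dots,x_d]$ with $\deg_{x_i}\bar r<\ell$ for all $i$. Since $F\in P_\ell$ and $q(t_i)=0$, $\bar r$ vanishes on the grid $\{t_1,\dots,t_\ell\}^d$. A polynomial of degree $<\ell$ in each variable that vanishes on a grid with $\ell$ distinct values in each direction is zero. So $\bar r=0$.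

(b) Let $F\in P_\ell\cap S^d$ (so $d\ge1$ or $F=0$), $\varphi\in\Lambda_{n-1}$, $\tau=(\tau_1,\dots,\tau_{n-1})$. The polynomial $q=\rho(x)^r\prod_j(x-\tau_j)^r$ over $K=\Bbbk[\tau]$ is monic of degree $\ell$. By (a), $F(x)=\sum_iq(x_i)\,G_i(\tau,x)$. As $r$ is even, $\delta_{n-1}(\tau)^rq(x_i)=\delta_n(\tau,x_i)^r$. So the product of $\delta_{n-1}^r\varphi$ and $F$ in $S$ is
$$\sum_i\mathrm{Sym}\big(\delta_n(\tau,x_i)^r\,\varphi(\tau)\,G_i(\tau,x)\big),$$
which lies in $Q(n,r)$ by Lemma 1. The last claim follows by iterating from $Q(0,r)=S$. $\square$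

## 8. The finitely generated algebra $A_\ell$ and its conductor

The quotient $S/P_\ell$ is in general not noetherian. We embed it in a noetherian ring with which it shares a nonzero ideal.

Fix $\ell$ and write $T=T_\ell$, $\psi=\psi_\ell$, $B=\psi(S)\cong S/P_\ell$, $Y_j=\psi(b_j)=\sum_iy_it_i^j$, $q=\prod_{i\le\ell}(x-t_i)=x^\ell+c_1x^{\ell-1}+\cdots+c_\ell$, and
$$A=\Bbbk[c_1,\dots,c_\ell][Y_0,\dots,Y_{\ell-1}]\subseteq T,\qquad h=y_1\cdots y_\ell\,\Delta_\ell(t)^2 .$$
For $\ell=0$ this means $A=\Bbbk$ and $h=1$. The ring $A$ is a finitely generated domain. From $q(t_i)=0$ we get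
$$Y_{\ell+j}=-\sum_{i=1}^\ell c_iY_{\ell+j-i}\qquad(j\ge0), \tag{8.1}$$
so all $Y_j\in A$ and $B\subseteq A$.

For $\ell=1$ we have $A=\Bbbk[t,y]$, $h=y$, and $B=\Bbbk[y,yt,yt^2,\dots]=\Bbbk+yA$. Here $B$ is not noetherian: the ideals $(y,yt,\dots,yt^m)$ of $B$ increase strictly, as one sees in $y$-degree $1$. But $hA=yA$ lies in $B$, and it is an ideal of both rings.

**Lemma 10.** (a) $\mathfrak c:=hA\subseteq B$. (b) $A$ and all $h^nA$ ($n\ge0$), in particular $\mathfrak c$, are stable under all $\varepsilon_f,p_g$. (c) If $\ell\ge1$, then $\psi(P_{\ell-1})^K\subseteq\mathfrak c$ for some $K$.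

*Proof.* (a) Let $\varphi\in\Lambda_\ell$. In (7.1) for $F=\Delta_\ell^2\varphi$ only the tuples $(i_1,\dots,i_\ell)$ that are permutations contribute, so $\psi(\Delta_\ell^2\varphi)=\ell!\,h\,\varphi(t)$. Hence $h\,\Bbbk[c_1,\dots,c_\ell]\subseteq B$. As $Y_j\in B$, we get $hA\subseteq B$. In particular $h\in A$.

(b) $\varepsilon_f$ preserves $\Bbbk[t]^{S_\ell}=\Bbbk[c_1,\dots,c_\ell]$ and $p_g$ kills it. Also $\varepsilon_f(Y_j)=\psi(e_fb_j)$ and $p_g(Y_j)=\psi(p_gb_j)$ lie in $B\subseteq A$. So $A$ is stable. Further
$$\varepsilon_f(h)=h\Big(\sum_i\theta(f)(t_i)+2\sum_{i<j}\frac{f(t_i)-f(t_j)}{t_i-t_j}\Big)\in hA,\qquad p_g(h)=h\sum_ig(t_i)\in hA .$$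
Hence $\xi(h^n)\in h^nA$ for $\xi=\varepsilon_f,p_g$, and $h^nA$ is stable.

(c) **Step 1: reduction to points.** It suffices to show that $\chi(\psi(F))=0$ for every $F\in P_{\ell-1}\cap\Lambda_d$ and every $\Bbbk$-algebra homomorphism $\chi:A\to\bar\Bbbk$ with $\chi(h)=0$. Indeed, by the Nullstellensatz for the finitely generated algebra $A/hA$, then $\psi(P_{\ell-1})\subseteq\sqrt{hA}$. The ideal of the noetherian ring $A$ generated by $\psi(P_{\ell-1})$ is finitely generated, so some power of it lies in $hA=\mathfrak c$.

**Step 2: translate $\chi$ into a linear functional.** Let $q_\chi\in\bar\Bbbk[x]$ be the image of $q$, monic of degree $\ell$, and let $\Phi:\bar\Bbbk[x]\to\bar\Bbbk$ be the linear functional $x^j\mapsto\chi(Y_j)$. By (8.1), $\Phi$ vanishes on the ideal $(q_\chi)$. For $F\in\Lambda_d$ we have $\chi(\psi(F))=\Phi^{\otimes d}(F)$, since both sides send a product $a_1\cdots a_d$ of elements of $\Lambda_1$ to $\prod_i\Phi(a_i)$.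

**Step 3: $\chi(h)=0$ makes $\Phi$ vanish on a larger ideal.** In $T$ we have $h=\det(Y_{i+j})_{0\le i,j<\ell}$, because $(Y_{i+j})$ is the product of a Vandermonde matrix, $\mathrm{diag}(y_1,\dots,y_\ell)$ and the transposed Vandermonde matrix. So $\chi(h)=0$ yields $0\ne a\in\bar\Bbbk[x]$ with $\deg a<\ell$ and $\Phi(ax^j)=0$ for $0\le j<\ell$. Reducing $x^j$ modulo $q_\chi$, this holds for all $j\ge0$. So $\Phi$ kills the ideal $(a,q_\chi)=(q')$ with $q'$ monic of degree $\le\ell-1$. Hence it kills $(q'')$, where $q''=x^{\ell-1-\deg q'}q'$ is monic of degree $\ell-1$.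

**Step 4: conclusion.** For $F\in P_{\ell-1}\cap\Lambda_d$, Lemma 9(a), with $\ell-1$ in place of $\ell$, gives $F\in(q''(x_1),\dots,q''(x_d))$ in $\bar\Bbbk[x_1,\dots,x_d]$. Each term $q''(x_i)G_i$ is killed by $\Phi^{\otimes d}$, because $\Phi$ kills all multiples of $q''$. So $\chi(\psi(F))=\Phi^{\otimes d}(F)=0$. $\square$

## 9. Noetherian induction over $L$-stable ideals

We prove (2.1), and with it Theorem 2. Call an $L$-stable ideal $J$ of $S$ *good* if graded $\mathfrak g$-stable ideals of $S$ containing $J$ satisfy ACC. For instance $S$ is good. The statement that $J=0$ is good is (2.1). We show that all $L$-stable ideals are good. Suppose not. By Proposition 4 choose $J$ maximal among the $L$-stable ideals that are not good. So every $L$-stable ideal strictly containing $J$ is good, and $J\ne S$.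

We will often use the modular law in this form: if $I\subseteq I'$, $I\cap N=I'\cap N$ and $I+N=I'+N$, then $I=I'$, since $I'=I'\cap(I+N)=I+(I'\cap N)=I+(I\cap N)=I$.

**Step 1: $J\ne0$.** If $J=0$, then all nonzero $L$-stable ideals are good. By Lemma 8 each nonzero graded $\mathfrak g$-stable ideal contains some nonzero $Q(n,r)$, which is $L$-stable, hence good. So every ascending chain of graded $\mathfrak g$-stable ideals stabilizes and $0$ is good, a contradiction.

**Step 2: find a submodule of $S/J$ whose annihilator behaves like a prime.** The operators $e_f,p_g$ act on $S/J$ with $\xi(sv)=\xi(s)v+s\,\xi(v)$. For an $L$-stable $S$-submodule $U\subseteq S/J$, $\operatorname{Ann}_S(U)$ is an $L$-stable ideal, since $\xi(s)v=\xi(sv)-s\,\xi(v)$. By Proposition 4 choose $U\ne0$ with $\mathfrak p=\operatorname{Ann}_S(U)$ maximal among annihilators of nonzero $L$-stable submodules of $S/J$. Then $\mathfrak p\ne S$, $\mathfrak p\supseteq J$, and all nonzero $L$-stable submodules of $U$ have annihilator $\mathfrak p$. If $\mathfrak a,\mathfrak b$ are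 $L$-stable ideals with $\mathfrak{ab}\subseteq\mathfrak p$ and $\mathfrak b\not\subseteq\mathfrak p$, then $\mathfrak bU\ne0$ is an $L$-stable submodule of $U$ killed by $\mathfrak a$, so $\mathfrak a\subseteq\mathfrak p$. By induction, if a finite product of $L$-stable ideals lies in $\mathfrak p$, so does one of the factors.

**Step 3: choose $\ell$.** By Step 1 and Lemma 8, $\mathfrak p\supseteq J\supseteq Q(n,r)$ for some $n\ge1$ and $r$. By Lemma 9(b) $\mathfrak p$ contains a finite product of ideals $P_{\ell'}$, hence some $P_{\ell'}$. Let $\ell\ge0$ be minimal with $P_\ell\subseteq\mathfrak p$. Use the notation of Section 8 for this $\ell$, and put $\tilde{\mathfrak c}=\psi^{-1}(\mathfrak c)$. This is an $L$-stable ideal of $S$, by Lemma 10(a),(b). We claim $\tilde{\mathfrak c}\not\subseteq\mathfrak p$. For $\ell=0$ this holds because $\tilde{\mathfrak c}=S$. For $\ell\ge1$, $\tilde{\mathfrak c}\subseteq\mathfrak p$ would give $P_{\ell-1}^K\subseteq\tilde{\mathfrak c}\subseteq\mathfrak p$ by Lemma 10(c), so $P_{\ell-1}\subseteq\mathfrak p$ by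 Step 2, contradicting minimality.

**Step 4: $\mathfrak c$ has no torsion in $U$.** Since $P_\ell U=0$, $U$ is a $B$-module, and $\xi(bv)=\xi(b)v+b\,\xi(v)$ for $\xi=e_f$ (acting on $B$ by $\varepsilon_f$) and $\xi=p_g$. The submodule $\{v\in U:\mathfrak cv=0\}$ is $L$-stable because $\mathfrak c$ is. It is killed by $\tilde{\mathfrak c}\not\subseteq\mathfrak p$, so its annihilator is not $\mathfrak p$, and by Step 2 it is $0$:
$$v\in U,\ \mathfrak cv=0\ \Rightarrow\ v=0. \tag{9.1}$$
$U$ is graded, being stable under $p_1$. Pick $k$ with $U_k\ne0$ and replace $U$ by $S\cdot U_k$. This is a nonzero $L$-stable submodule, because $U_k$ is stable under all $e_f,p_g$, and (9.1) persists. Put $G=U_k$. So $U=BG$, and $G=J'_k/J_k$ with $J_k\subseteq J'_k\subseteq\Lambda_k$ both stable under the $e_f$.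

**Step 5: an $A$-module $M\subseteq S/J$.** Let $M=\mathfrak cU=\mathfrak cBG=\mathfrak cG$. It is an $L$-stable $S$-submodule of $S/J$, nonzero by (9.1). For $a\in A$ put
$$a\cdot\sum_i(ha_i)x_i:=\sum_i(haa_i)x_i\qquad(a_i\in A,\ x_i\in G).$$
This is well defined: if $\sum_i(ha_i)x_i=0$ and $c\in\mathfrak c$, then $c\sum_i(haa_i)x_i=(ca)\sum_i(ha_i)x_i=0$, as $ca\in\mathfrak c\subseteq B$; so $\sum_i(haa_i)x_i=0$ by (9.1). It makes $M$ an $A$-module extending its $B$-module structure, and $a\cdot(cx)=(ac)x$ for $c\in\mathfrak c$, $x\in G$. Moreover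
$$\xi(am)=\xi(a)m+a\,\xi(m)\qquad(a\in A,\ m\in M)$$
for $\xi=e_f$ (acting on $A$ by $\varepsilon_f$) and $\xi=p_g$: since $G$, $A$ and $\mathfrak c$ are stable, for $m=(ha')x$ both sides equal $\xi(haa')x+(haa')\xi(x)$. If $m\in M$ and $hm=0$, then $\mathfrak cm=A(hm)=0$, so $m=0$ by (9.1). Hence, by Lemma 10(b), for all $n\ge0$:
$$h^nM\text{ is a nonzero }L\text{-stable }S\text{-submodule of }S/J. \tag{9.2}$$

**Step 6: operators with coefficients in $A$ that are $A$-linear.** The $e_f$ are not $A$-linear, since they also differentiate $A$. But if we allow coefficients in $A$, we can choose $f$ to vanish to second order at the points $t_i$. For $f=\sum_ja_jf_j\in\rho A[x]=A\otimes\rho\Bbbk[x]$, with $a_j\in A$ and $f_j\in\rho\Bbbk[x]$, let $w_f=\sum_ja_je_{f_j}$ on $M$; this is well defined by bilinearity. Let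
$$\mathfrak f=x^2\rho\,q^2A[x].$$
For $f\in\mathfrak f$ the derivation $\sum_ja_j\varepsilon_{f_j}$ of $T$ is zero: it maps $t_i\mapsto f(t_i)=0$ and $y_i\mapsto\big(\frac f\rho\rho'-f'\big)(t_i)\,y_i=0$, since $q^2\mid f/\rho$ and $q\mid f'$. Hence for $f\in\mathfrak f$ the operator $w_f$ is $A$-linear, and
$$w_f\big((ha)x\big)=\Big(\sum_ja_j\varepsilon_{f_j}(ha)\Big)x+\sum_j(haa_j)\,(e_{f_j}x)=\sum_j(haa_j)\,(e_{f_j}x)\qquad(a\in A,\ x\in G).$$
So the $A$-linear surjection $\pi:A\otimes G\to M$, $a\otimes x\mapsto(ha)x$, intertwines the $A$-linear operator $\sum_ja_j\otimes e_{f_j}$ on $A\otimes G$ with $w_f$ on $M$, for $f\in\mathfrak f$. Let $\mathcal D\subseteq\operatorname{End}_A(M)$ be the algebra generated by $A$ and all $w_f$, $f\in\mathfrak f$.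

**Step 7: $M$ is a noetherian $\mathcal D$-module.** Along the surjection $A\otimes J'_k\to A\otimes G\to M$, the $\mathcal D$-submodules of $M$ pull back, injectively and monotonically, to $A$-submodules of $A\otimes J'_k\subseteq A\otimes\Lambda_k$ stable under the operators $\sum_ja_j\otimes e_{f_j}$, $f\in\mathfrak f$. By (5.1), multiplication by $\prod_j\rho(u_j)$ embeds $A\otimes\Lambda_k$ into $A[u_1,\dots,u_k]$ and intertwines these operators with $\sum_j(f(u_j)\partial_j-f'(u_j))$. Apply Corollary 7 with $\mathbf A=A$ and $\varpi=x^2\rho q^2$, which is monic of degree $\ge2$.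

**Step 8: $h\mathcal DI\subseteq I$ for every $S$-submodule $I\subseteq M$ stable under all $e_f$.** Let $v\in I$. Since the $w_f$ are $A$-linear, $\mathcal D$ is spanned by the $a'w_{f_1}\cdots w_{f_R}$ with $a'\in A$, and $w_{f_1}\cdots w_{f_R}v$ is a sum of terms $a\,e_{g_1}\cdots e_{g_R}v$ with $a\in A$, $g_i\in\rho\Bbbk[x]$. Here $e_{g_1}\cdots e_{g_R}v\in I$. Multiplying by $ha'$ gives $(haa')\,e_{g_1}\cdots e_{g_R}v\in I$, since $haa'\in\mathfrak c\subseteq B$ and $BI\subseteq I$.

**Step 9: ascending chains of graded $S$-submodules of $M$ stable under all $e_f$ stabilize.** Let $I_1\subseteq I_2\subseteq\cdots$ be such a chain. By Step 7 there are $j_0$ and $C$ with $\mathcal DI_j=C$ for $j\ge j_0$, and then $hC\subseteq I_j\subseteq C$ by Step 8. The subspaces $\{m\in M:h^nm\in C\}$ are $\mathcal D$-submodules, because $\mathcal D$ commutes with $h$. They increase with $n$, so they are constant for $n\ge n_0$. Put $n=n_0+1$. If $h^nm\in C$, then $h^{n_0}m\in C$, so $h^nm\in hC$. Therefore $h^nM\cap C\subseteq hC\subseteq I_j$, and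
$$I_j\cap h^nM=C\cap h^nM\qquad\text{for all }j\ge j_0 .$$
By (9.2), $h^nM=J''/J$ with $J''\supsetneq J$ $L$-stable, hence good. The preimages in $S$ of the $I_j+h^nM$ are graded $\mathfrak g$-stable ideals containing $J''$, so $I_j+h^nM$ stabilizes. By the modular law $I_j$ stabilizes.

**Step 10: $J$ is good.** Let $M=J_M/J$. Then $J_M\supsetneq J$ is $L$-stable, hence good. Let $I_1\subseteq I_2\subseteq\cdots$ be a chain of graded $\mathfrak g$-stable ideals containing $J$. Then $I_j+J_M$ stabilizes because $J_M$ is good, and $(I_j\cap J_M)/J\subseteq M$ stabilizes by Step 9. By the modular law $I_j$ stabilizes. So $J$ is good, contrary to its choice. Hence all $L$-stable ideals are good. In particular $0$ is good, which is (2.1), and Theorem 2 follows by Lemma 3. For $\rho=1$, two-sided ideals of $U(W_{-1})$ satisfy the ascending chain condition and each is finitely generated as a two-sided ideal. $\blacksquare$
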